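\title{Comparison by $\Sigma^1_2$-reflection modulo true $\Pi^1_2$ sentences is not well-founded}

\begin{abstract}
For recursively enumerable extensions $S,T$ of $\mathsf{ACA}_0$, write $S\prec T$ if $T$ together with some true $\Pi^1_2$ sentence proves the uniform $\Sigma^1_2$-reflection principle for $S$. We show that $\prec$ is not well-founded on the $\Sigma^1_2$-sound theories: there is a recursive descending sequence of true theories, and its members may be taken to extend $\Pi^1_1\text{-}\mathsf{CA}_0$ with full bar induction. Over $\mathsf{ACA}_0$, true $\Pi^1_1$ side sentences already suffice for a descending sequence. On the positive side, $\prec$ is well-founded on the $\Sigma^1_2$-sound extensions of $\Sigma^1_2\text{-}\mathsf{AC}_0$; it becomes well-founded over $\mathsf{ACA}_0$ when only true $\Sigma^1_1$ side sentences are allowed; and no descending sequence is hyperarithmetic together with its side sentences.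
\end{abstract}

\section{Introduction}\label{sec:intro}

One way to say that a theory $T$ is stronger than a theory $S$ is that $T$ proves $S$ to be correct about a given class of sentences. By G\"odel's second incompleteness theorem a sound theory cannot do this for itself, so one obtains a strict order, and it is natural to ask whether the order is well-founded, that is, whether it ranks theories by ordinals. This paper answers that question for one such order in second-order arithmetic.

We work in $\mathsf{ZFC}$, and \emph{true} means true in $(\omega,\mathcal P(\omega))$. A \emph{theory} is a recursively enumerable (r.e.) extension of $\mathsf{ACA}_0$ in the language of second-order arithmetic, given with a $\Sigma^0_1$ presentation; concretely, it is $\mathrm{Th}(e)=\mathsf{ACA}_0+W_e$ for an index $e$, where $W_e$ is the $e$-th r.e.\ set, read as a set of sentences. A theory is \emph{$\Sigma^1_2$-sound} if every $\Sigma^1_2$ sentence that it proves is true. With a truth predicate $\mathrm{Tr}$ for $\Sigma^1_2$ sentences (Section~\ref{sec:prelim}), the $\Sigma^1_2$-soundness of $S$ is expressed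 by the single sentence
\[
\mathsf{RFN}(S):\qquad \forall\sigma\in\Sigma^1_2\,\bigl(\mathrm{Prov}_S(\sigma)\to\mathrm{Tr}(\sigma)\bigr),
\]
the uniform $\Sigma^1_2$-reflection principle for $S$. For theories $S,T$ define
\[
S\prec T\iff\text{there is a true $\Pi^1_2$ sentence $\varphi$ with } T+\varphi\vdash\mathsf{RFN}(S).
\]
We call $\varphi$ a \emph{side sentence}. Side sentences are harmless for the property being compared, since adding a true $\Pi^1_2$ sentence to a $\Sigma^1_2$-sound theory keeps it $\Sigma^1_2$-sound (Proposition~\ref{prop:order}). The relation $\prec$ is \emph{well-founded} on a class of theories if the class contains no sequence $T_0,T_1,T_2,\dots$ with $T_{n+1}\prec T_n$ for all $n$. The following question comes from Jeon~\cite{Jeon}: \emph{is $\prec$ well-founded on the $\Sigma^1_2$-sound theories?}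

One would guess that it is. The relation is irreflexive and transitive on these theories, so it has no finite cycles. There is also a plausible rank: $\mathsf{RFN}(S)$ says that each $\Sigma^1_2$ theorem of $S$ has a witness, so a $\Sigma^1_1$-correct model of $T$ ought to contain a $\Sigma^1_1$-correct model holding all these witnesses, and the inner model has fewer well-orders than the outer one. But collecting the witnesses into one set is an application of countable choice. Without choice, $\mathsf{RFN}(S)$ is a universal number quantifier in front of a $\Sigma^1_2$ formula, and this gap is enough for a counterexample.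

\begin{theorem}\label{thm:main}
Let $U$ be $\mathsf{ACA}_0$, or let $U$ be $\Pi^1_1\text{-}\mathsf{CA}_0$ with full bar induction. There is a formula $A(x)$ such that the recursive sequence of theories $T_n=U+A(\bar n)$ consists of $\Sigma^1_2$-sound, indeed true, theories and satisfies $T_{n+1}\prec T_n$ for all $n$. In particular, $\prec$ is not well-founded on the $\Sigma^1_2$-sound r.e.\ extensions of $\mathsf{ACA}_0$.
\end{theorem}

With choice, the guess is correct.

\begin{theorem}\label{thm:choice}
The relation $\prec$ is well-founded on the $\Sigma^1_2$-sound r.e.\ extensions of $\Sigma^1_2\text{-}\mathsf{AC}_0$.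
\end{theorem}

The theories in Theorem~\ref{thm:main} form a recursive sequence, so all the complexity of the descent sits in the side sentences. The next theorem makes this precise. A \emph{witnessed descending sequence} is a sequence of triples $(e_n,\varphi_n,p_n)_{n\in\omega}$ in which each $\varphi_n$ is a true $\Pi^1_2$ sentence and $p_n$ is a proof of $\mathsf{RFN}(\mathrm{Th}(e_{n+1}))$ in $\mathrm{Th}(e_n)+\varphi_n$; its \emph{first index} is $e_0$.

\begin{theorem}\label{thm:limits}
No nonempty lightface $\Sigma^1_1$ set of reals consists only of witnessed descending sequences with one common first index $e$ such that $\mathrm{Th}(e)$ is $\Sigma^1_2$-sound. Consequently: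
\begin{enumerate}
\item[(a)] there is no hyperarithmetic sequence of pairs $(T_n,\varphi_n)$ with all $T_n$ $\Sigma^1_2$-sound, all $\varphi_n$ true $\Pi^1_2$ sentences, and $T_n+\varphi_n\vdash\mathsf{RFN}(T_{n+1})$ for all $n$;
\item[(b)] if the side sentence in the definition of $\prec$ is required to be a true $\Sigma^1_1$ sentence, the resulting relation is well-founded on the $\Sigma^1_2$-sound r.e.\ extensions of $\mathsf{ACA}_0$.
\end{enumerate}
\end{theorem}

For sequences of theories alone, without the side sentences, the analogues of the main assertion and of (a) are false by Theorem~\ref{thm:main}. In (b), ``true $\Sigma^1_1$'' cannot be replaced by ``true $\Pi^1_1$''. Let $\mathcal O$ be a $\Pi^1_1$-complete set of numbers and $\mathcal O^{(\omega)}$ the join of its finite Turing jumps.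

\begin{theorem}\label{thm:pi11}
There are true, hence $\Sigma^1_2$-sound, theories $T_n=\mathsf{ACA}_0+A_n$, each $A_n$ a single sentence, and true $\Pi^1_1$ sentences $\varphi_n$ with $T_n+\varphi_n\vdash\mathsf{RFN}(T_{n+1})$ for all $n$. The sequence $(T_n,\varphi_n)_{n\in\omega}$ can be taken recursive in $\mathcal O^{(\omega)}$.
\end{theorem}

Both counterexamples are built by a self-referential recursion along a relation that is ill-founded in reality but looks well-founded to suitable models; Section~\ref{sec:chains} develops this device and tests it on two small cases. Sections~\ref{sec:guard}--\ref{sec:pi11} prove the four theorems in the order stated.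

\section{Preliminaries}\label{sec:prelim}

\subsection{Formulas and theories}
Lowercase variables range over numbers and uppercase variables over sets of numbers. We fix a primitive recursive pairing bijection $\langle\cdot,\cdot\rangle$, write $Z_i=\{n:\langle i,n\rangle\in Z\}$, identify a function in $\omega^\omega$ with its graph, and let $1_Z$ be the characteristic function of $Z$. A formula is \emph{arithmetical} if it has no set quantifiers; it is $\Sigma^1_1$, $\Pi^1_1$, $\Sigma^1_2$, $\Pi^1_2$ \emph{in normal form} if it is $\exists X\alpha$, $\forall X\alpha$, $\exists X\forall Y\alpha$, $\forall X\exists Y\alpha$ with $\alpha$ arithmetical. We classify formulas up to $\mathsf{ACA}_0$-provable equivalence with a normal form. In this sense all four classes are closed under $\wedge$ and $\vee$; $\Sigma^1_1$ and $\Sigma^1_2$ are closed under existential number and set quantifiers, $\Pi^1_1$ and $\Pi^1_2$ under universal ones; and $\Sigma^1_1$ and $\Pi^1_1$ formulas are both $\Sigma^1_2$ and $\Pi^1_2$, by dummy quantifiers. We do \emph{not} have closure of $\Sigma^1_1$ or $\Sigma^1_2$ under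 $\forall n$ at our disposal: the usual argument uses the choice principle
\begin{equation}\label{eq:AC}
\forall n\,\exists X\,\eta(n,X)\to\exists Z\,\forall n\,\eta(n,Z_n),
\end{equation}
which is true but is not among the axioms of $\mathsf{ACA}_0$.

The theory $\mathsf{ACA}_0$ consists of the basic axioms for $0,1,+,\cdot,<$, induction for sets, and comprehension for arithmetical formulas with parameters. $\Pi^1_1\text{-}\mathsf{CA}_0$ adds comprehension for $\Pi^1_1$ formulas, and $\Sigma^1_2\text{-}\mathsf{AC}_0$ is $\mathsf{ACA}_0$ with \eqref{eq:AC} for all $\Sigma^1_2$ formulas $\eta$ with parameters. Let $\mathrm{WO}(R)$ be the $\Pi^1_1$ formula saying that $R$ is a linear order of a set of numbers without infinite descending sequences. \emph{Full bar induction} is the scheme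
\[
\forall R\,\bigl[\mathrm{WO}(R)\wedge\forall x\bigl(\forall y\,(y<_Rx\to\eta(y))\to\eta(x)\bigr)\to\forall x\,\eta(x)\bigr]
\]
for all formulas $\eta$. All these theories are true.

\subsection{Normal form, hyperjump, basis theorem}
Replacing the existential quantifiers of a prenex arithmetical formula by Skolem functions gives the \emph{normal form theorem}: from an arithmetical $\alpha(\vec n,\vec X)$ one obtains primitive recursively a $\Pi^0_1$ formula $\alpha^*(g,\vec n,\vec X)$ with $\mathsf{ACA}_0\vdash\alpha\leftrightarrow\exists g\in\omega^\omega\,\alpha^*$. A $\Pi^0_1$ condition on $g$ says that $g$ is a path through a tree recursive in the parameters, and ``$V$ is the graph of a total function satisfying $\alpha^*$'' is $\Pi^0_2$. Hence, if $\theta(e,X,V)$ is a universal $\Pi^0_2$ formula and $h(e,X):=\forall V\,\neg\theta(e,X,V)$, then $h$ is a universal $\Pi^1_1$ formula: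
\begin{enumerate}
\item[(U)] for every $\Pi^1_1$ formula $\pi(n,X)$ there is a primitive recursive $s$ with $\mathsf{ACA}_0\vdash\forall n\,\forall X\,\bigl(\pi(n,X)\leftrightarrow h(s(n),X)\bigr)$.
\end{enumerate}
The \emph{hyperjump} of $X$ is $\mathrm{HJ}(X)=\{e:h(e,X)\}$. By (U), every set of numbers that is $\Pi^1_1$ in $X$ is many-one reducible to $\mathrm{HJ}(X)$. This applies to $X$ and to its Turing jump $X'$, so $X\le_T\mathrm{HJ}(X)\not\le_TX$.

The \emph{Kleene basis theorem} states that if $\alpha$ is arithmetical and $\exists Y\alpha(Y,X)$ is true, then $\alpha(Y,X)$ holds for some $Y\le_T\mathrm{HJ}(X)$. Indeed, a witness is read off from any path of a suitable $X$-recursive tree, and the leftmost path is computed by asking which nodes extend to a path, a $\Sigma^1_1(X)$ question. A set of numbers is \emph{hyperarithmetic} if it is $\Delta^1_1$, that is, both $\Sigma^1_1$- and $\Pi^1_1$-definable without parameters.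

\subsection{Truth and reflection}
We identify sentences with their codes, writing $\ulcorner\sigma\urcorner$ for emphasis; $\bar n$ is the numeral of $n$, and $\eta(\dot x)$ is the code of $\eta(\bar x)$ as a function of $x$. For a $\Sigma^1_2$ sentence $\sigma=\exists X\pi(X)$ in normal form, an index $i(\sigma)$ of $\pi$ with respect to $h$ is computed primitive recursively. Put
\[
\mathrm{Wit}(\sigma,X):=h(i(\sigma),X),\qquad \mathrm{Tr}(\sigma):=\exists X\,\mathrm{Wit}(\sigma,X),\qquad \mathrm{Tr}_{\Pi^1_2}(\chi):=\neg\mathrm{Tr}(\neg\chi),
\]
where $\neg\chi$ is read as a $\Sigma^1_2$ sentence in normal form. Thus $\mathrm{Wit}$ is $\Pi^1_1$, $\mathrm{Tr}$ is $\Sigma^1_2$ and $\mathrm{Tr}_{\Pi^1_2}$ is $\Pi^1_2$. The passage to normal form and the proof of its correctness are both built by recursion on the formula, which gives two standard properties (and their duals for $\mathrm{Tr}_{\Pi^1_2}$):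
\begin{enumerate}
\item[(T1)] $\mathsf{ACA}_0\vdash\forall\vec x\,\bigl(\sigma(\vec x)\leftrightarrow\mathrm{Tr}(\sigma(\dot{\vec x}))\bigr)$ for each $\Sigma^1_2$ formula $\sigma(\vec x)$ in normal form with only number variables free;
\item[(T2)] $\mathsf{ACA}_0$ proves: for every $\Sigma^1_2$ sentence $\sigma$ in normal form, $\mathsf{ACA}_0$ proves $\sigma\leftrightarrow\mathrm{Tr}(\dot\sigma)$.
\end{enumerate}
Let $\mathrm{Prov}(e,\sigma)$ be the $\Sigma^0_1$ formula expressing $\mathrm{Th}(e)\vdash\sigma$. The formula $\mathsf{RFN}(\mathrm{Th}(x))$, with free variable $x$, says that $\mathrm{Prov}(x,\sigma)\to\mathrm{Tr}(\sigma)$ for all $\Sigma^1_2$ sentences $\sigma$ in normal form; for $S=\mathrm{Th}(e)$, $\mathsf{RFN}(S)$ is its instance at $\bar e$ and $\mathrm{Prov}_S(\sigma)$ is $\mathrm{Prov}(\bar e,\sigma)$. The sentence $\mathsf{RFN}(S)$ is true if and only if $S$ is $\Sigma^1_2$-sound.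

We use three textbook facts. \emph{Diagonal lemma:} for every formula $\Psi(a,\vec x)$ there is a formula $A(\vec x)$ with $\mathsf{ACA}_0\vdash\forall\vec x\,(A(\vec x)\leftrightarrow\Psi(\ulcorner A\urcorner,\vec x))$. \emph{$\Sigma^0_1$-completeness:} every theory proves every true $\Sigma^0_1$ sentence, and for each $\Sigma^0_1$ formula $\eta(\vec x)$, $\mathsf{ACA}_0$ proves that $\eta(\vec x)$ implies the provability of $\eta(\dot{\vec x})$ in $\mathsf{ACA}_0$. \emph{Second incompleteness theorem:} a theory $K$ with $K\vdash\mathrm{Con}(K)$ is inconsistent.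

\begin{lemma}\label{lem:param}
Let $\tau(\vec x)$ be a $\Sigma^1_2$ formula with only number variables free. Then
\[
\mathsf{ACA}_0\vdash\forall e\,\forall\vec x\,\bigl(\mathsf{RFN}(\mathrm{Th}(e))\wedge\mathrm{Prov}(e,\tau(\dot{\vec x}))\to\tau(\vec x)\bigr).
\]
\end{lemma}

\begin{proof}
Let $\tau'$ be a normal form with $\mathsf{ACA}_0\vdash\forall\vec x\,(\tau\leftrightarrow\tau')$. Inside $\mathsf{ACA}_0$, this fixed proof turns a proof of $\tau(\dot{\vec x})$ in $\mathrm{Th}(e)$ into one of $\tau'(\dot{\vec x})$. Reflection gives $\mathrm{Tr}(\tau'(\dot{\vec x}))$, and (T1) gives $\tau'(\vec x)$.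
\end{proof}

\subsection{$\omega$-models and $\beta$-models}
An \emph{$\omega$-model} is a nonempty $N\subseteq\mathcal P(\omega)$, viewed as the structure with the standard numbers whose set quantifiers range over $N$. Arithmetical formulas with parameters in $N$ hold in $N$ exactly when they are true. A \emph{code} for a countable $\omega$-model is a set $N\subseteq\omega$, standing for $\{N_i:i\in\omega\}$; for a fixed formula $\eta$, the statement ``$N\models\eta$'' is arithmetical in the code, since set quantifiers become quantifiers over $i$. The engine of both counterexamples is that an $\omega$-model of a theory believes that theory to be sound, whether or not it is.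

\begin{lemma}\label{lem:omega}
If $N$ is an $\omega$-model of a theory $S$, then $N\models\mathsf{RFN}(S)$.
\end{lemma}

\begin{proof}
If $N\models\mathrm{Prov}_S(\sigma)$, then $S\vdash\sigma$, because $\mathrm{Prov}_S$ is arithmetical. So $N\models\sigma$, and $N\models\mathrm{Tr}(\sigma)$ by (T1).
\end{proof}

A \emph{$\beta$-model} is an $\omega$-model $M$ such that every $\Sigma^1_1$ formula in normal form with parameters in $M$ is true if and only if it holds in $M$. Only one direction needs to be checked: true formulas $\exists Y\alpha(Y,\vec Z)$ must have a witness in $M$.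

\begin{lemma}\label{lem:beta}
Let $M$ be a $\beta$-model. Then $M\models\mathsf{ACA}_0$; all $\Sigma^1_1$ and $\Pi^1_1$ formulas with parameters in $M$ hold in $M$ exactly when they are true; true $\Pi^1_2$ sentences hold in $M$; and $\Sigma^1_2$ sentences that hold in $M$ are true.
\end{lemma}

\begin{proof}
An instance $\exists Y\,\forall n\,(n\in Y\leftrightarrow\alpha(n,\vec Z))$ of arithmetical comprehension is a true $\Sigma^1_1$ statement, and set induction holds in every $\omega$-model. So $M\models\mathsf{ACA}_0$, and equivalences with normal forms hold both in $M$ and in reality. If $\forall X\exists Y\alpha$ is true, then for each $X\in M$ the formula $\exists Y\alpha(X,Y)$ is true and so holds in $M$. The last claim is the contrapositive.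
\end{proof}

\section{The order $\prec$ and self-referential chains}\label{sec:chains}

\begin{proposition}\label{prop:order}
Let $R,S,T$ be theories.
\begin{enumerate}
\item[(i)] If $T$ is $\Sigma^1_2$-sound and $\varphi$ is a true $\Pi^1_2$ sentence, then $T+\varphi$ is $\Sigma^1_2$-sound.
\item[(ii)] If $T$ is $\Sigma^1_2$-sound and $S\prec T$, then $S$ is $\Sigma^1_2$-sound.
\item[(iii)] If $R\prec S$ and $S\prec T$, then $R\prec T$.
\item[(iv)] If $T$ is $\Sigma^1_2$-sound, then $T\not\prec T$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) If $T+\varphi\vdash\sigma$ with $\sigma\in\Sigma^1_2$, then $T$ proves the $\Sigma^1_2$ sentence $\neg\varphi\vee\sigma$, which is therefore true; so $\sigma$ is true.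

(ii) Let $T+\varphi\vdash\mathsf{RFN}(S)$ and $S\vdash\sigma$. Then $T+\varphi\vdash\mathrm{Prov}_S(\sigma)$, hence $T+\varphi\vdash\sigma$, and $\sigma$ is true by (i).

(iii) Let $T+\varphi\vdash\mathsf{RFN}(S)$ and $S+\varphi'\vdash\mathsf{RFN}(R)$. Reason in $T+\varphi\wedge\varphi'$ and let $\sigma$ be a $\Sigma^1_2$ sentence with $\mathrm{Prov}_R(\sigma)$. By $\Sigma^0_1$-completeness $S$ proves $\mathrm{Prov}_R(\dot\sigma)$, so $S$ proves $\neg\varphi'\vee\mathrm{Tr}(\dot\sigma)$. Lemma~\ref{lem:param} for $\tau(x)=\neg\varphi'\vee\mathrm{Tr}(x)$ gives $\neg\varphi'\vee\mathrm{Tr}(\sigma)$, hence $\mathrm{Tr}(\sigma)$.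

(iv) Let $T+\varphi\vdash\mathsf{RFN}(T)$. Inside $T+\varphi$: if $T\vdash\neg\varphi$, then $\neg\varphi$ by Lemma~\ref{lem:param}, which is absurd. So $T+\varphi\vdash\mathrm{Con}(T+\varphi)$, and $T+\varphi$ is inconsistent, contradicting (i).
\end{proof}

To build a descending sequence, each theory has to refer to the next one, so the whole family must be defined at once. Let $U$ be a theory and $\rho(y,x)$ a formula with only the number variables $x,y$ free; read $\rho(y,x)$ as ``$y$ comes below $x$''. An index of $U+A(\bar y)$ is a primitive recursive function of $\ulcorner A\urcorner$ and $y$, so the diagonal lemma gives $A(x)$ with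
\begin{equation}\label{eq:A}
\mathsf{ACA}_0\vdash\forall x\,\Bigl[A(x)\leftrightarrow\forall y\,\bigl(\rho(y,x)\to\mathsf{RFN}(U+A(\dot y))\bigr)\Bigr].
\end{equation}
We call $T_x=U+A(\bar x)$, $x\in\omega$, the \emph{theories attached to $U$ and $\rho$}. The map from $x$ to an index of $T_x$ is recursive.

\begin{example}[a finite chain]\label{ex:finite}
Let $\rho(y,x)$ be $y=x+1\le2$. Nothing comes below $2$, so $A(\bar2)$ is provable, while $A(\bar1)\leftrightarrow\mathsf{RFN}(T_2)$ and $A(\bar0)\leftrightarrow\mathsf{RFN}(T_1)$. Let $N$ be any $\omega$-model of $U$. Then $N\models T_2$; by Lemma~\ref{lem:omega}, $N\models\mathsf{RFN}(T_2)$, so $N\models T_1$; by Lemma~\ref{lem:omega} again, $N\models T_0$. If $U$ is true, we may take $N=\mathcal P(\omega)$, and $T_2\prec T_1\prec T_0$ is a chain of true theories. The verification starts at the bottom of the chain and climbs.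
\end{example}

\begin{example}[the naive infinite chain]\label{ex:naive}
Let $\rho(y,x)$ be $y=x+1$, so that $A(x)\leftrightarrow\mathsf{RFN}(U+A(\dot x+1))$. There is no bottom, and every $T_x$ is inconsistent. To see this let $K=U+\exists x\,A(x)$ and reason in $K$. If $K$ is inconsistent, then $U$ proves $\forall x\,\neg A(x)$, so for each $x$ the theory $U+A(\dot x+1)$ proves $0=1$, so $\mathsf{RFN}(U+A(\dot x+1))$ fails, so $\neg A(x)$; this contradicts $\exists x\,A(x)$. Thus $K\vdash\mathrm{Con}(K)$, and therefore $U\vdash\forall x\,\neg A(x)$.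
\end{example}

A counterexample has to lie between these two cases: the chain is infinite, but the models used to certify soundness see a bottom. The next lemma says what a model must fail to see.

\begin{lemma}\label{lem:chain}
Let $T_x$ be the theories attached to $U$ and $\rho$.
\begin{enumerate}
\item[(a)] $T_x+\rho(\bar y,\bar x)\vdash\mathsf{RFN}(T_y)$ for all $x,y\in\omega$.
\item[(b)] If $N$ is an $\omega$-model of $U$ and $N\not\models T_x$, then there is a sequence $(z_n)_{n\in\omega}$, definable over $N$ without parameters, with $z_0=x$ and $N\models\rho(\bar z_{n+1},\bar z_n)$ for all $n$.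
\item[(c)] If $U$ is true and all $T_x$ are $\Sigma^1_2$-sound, then all $T_x$ are true.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is an instance of \eqref{eq:A}. For (b), let $L=\{z:N\not\models A(\bar z)\}$, a set definable over $N$, and note that $x\in L$. If $z\in L$, then by \eqref{eq:A} there is $y$ with $N\models\rho(\bar y,\bar z)$ and $N\not\models\mathsf{RFN}(T_y)$; by Lemma~\ref{lem:omega}, $N\not\models T_y$, so $y\in L$. Let $z_0=x$ and let $z_{n+1}$ be the least $y\in L$ with $N\models\rho(\bar y,\bar z_n)$. The relation $z_n=z$ is expressed by the existence of a finite sequence obeying this recursion, so it is definable over $N$. For (c), all sentences $\mathsf{RFN}(T_y)$ are true, so the right side of \eqref{eq:A} is true for each $x$.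
\end{proof}

The simplest way to break the naive chain is to make each link conditional. Call a formula $\psi(x)$ a \emph{guard for $U$} if
\begin{enumerate}
\item[(G1)] for each $n$ there is a true $\Pi^1_2$ sentence $\varphi_n$ with $\mathsf{ACA}_0\vdash\varphi_n\to\psi(\bar n)$;
\item[(G2)] for each true $\Pi^1_2$ sentence $\chi$ there is an $\omega$-model $N$ of $U+\chi$ with $N\not\models\psi(\bar m)$ for infinitely many $m$.
\end{enumerate}

\begin{proposition}\label{prop:guard}
Let $U$ be a true theory and $\psi$ a guard for $U$. Then the theories $T_n=U+A(\bar n)$ attached to $U$ and $\rho(y,x):=(y=x+1\wedge\psi(x))$ are $\Sigma^1_2$-sound and true, and $T_{n+1}\prec T_n$ for all $n$.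
\end{proposition}

\begin{proof}
By (G1), $T_n+\varphi_n\vdash\rho(\overline{n+1},\bar n)$, so $T_n+\varphi_n\vdash\mathsf{RFN}(T_{n+1})$ by Lemma~\ref{lem:chain}(a). Suppose that $T_k$ proves a false $\Sigma^1_2$ sentence $\sigma$. Take $N$ as in (G2) for the true $\Pi^1_2$ sentence $\chi=\neg\sigma$. Since $N\not\models\sigma$, we have $N\not\models T_k$. The sequence given by Lemma~\ref{lem:chain}(b) can only be $z_n=k+n$, so $N\models\psi(\bar m)$ for all $m\ge k$, contrary to the choice of $N$. Hence all $T_k$ are $\Sigma^1_2$-sound, and they are true by Lemma~\ref{lem:chain}(c).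
\end{proof}

In other words, $N$ sees the chain broken at some $m>k$, where $A(\bar m)$ holds vacuously, and climbs from $T_m$ to $T_k$ as in Example~\ref{ex:finite}. The two conditions pull against each other. By (G1) the sentence $\forall n\,\psi(n)$ is true, and if $\psi$ were $\Pi^1_2$, then (G2) would fail for $\chi=\forall n\,\psi(n)$. So each link must be opened by a true $\Pi^1_2$ sentence, while no single true $\Pi^1_2$ sentence opens almost all links in all $\omega$-models of $U$.

\section{A guard: proof of Theorem~\ref{thm:main}}\label{sec:guard}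

Let $U$ be one of the two theories in Theorem~\ref{thm:main}. By Proposition~\ref{prop:guard} it suffices to construct a guard for $U$. Let $n\mapsto\chi_n$ be a primitive recursive enumeration of the $\Pi^1_2$ sentences in normal form in which each occurs infinitely often (let $\chi_{\langle i,j\rangle}$ be the $i$-th such sentence). If $\psi(n)$ depends on $n$ only through $\chi_n$, then one failure of $\psi$ in a model yields infinitely many, and (G2) reduces to the demand that $E=\forall n\,\psi(n)$ fail in some $\omega$-model of $U+\chi$, for each true $\Pi^1_2$ sentence $\chi$. This suggests letting $E$ assert that very demand.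

\subsection{A first attempt}
Let $G(\chi,\varepsilon)$ say: there are a code $N$ and a set $Y$ satisfying Tarski's clauses for truth in $\{N_i:i\in\omega\}$ of all formulas with parameters, such that all axioms of $U$, the sentence $\chi$ and the sentence $\neg\varepsilon$ belong to $Y$. Tarski's clauses are arithmetical in $N$ and $Y$, and the axiom set of $U$ is $\Sigma^0_1$; so $G$ is $\Sigma^1_1$, and $G(\chi,\varepsilon)$ is true if and only if $U+\chi+\neg\varepsilon$ has a countable $\omega$-model.

Take $E_0$ with $\mathsf{ACA}_0\vdash E_0\leftrightarrow\forall n\,\bigl(\neg\mathrm{Tr}_{\Pi^1_2}(\chi_n)\vee G(\chi_n,E_0)\bigr)$. This sentence is true: if the $n$-th instance failed, then $\chi_n$ and $\neg E_0$ would be true, a countable elementary submodel of $(\omega,\mathcal P(\omega))$ would be an $\omega$-model of $U+\chi_n+\neg E_0$, and $G(\chi_n,E_0)$ would be true after all. So (G2) holds. The trouble is (G1): the first disjunct is $\Sigma^1_2$, and a true $\Sigma^1_2$ sentence need not follow from any true $\Pi^1_2$ sentence (Remark~\ref{rem:M}).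

The repair is to let a countable $\beta$-model $M$ of $U$ play the role of $(\omega,\mathcal P(\omega))$, replacing ``$\chi_n$ is false'' by ``$\chi_n$ fails in $M$''. We need $M$ to be so canonical that every element has a numerical name and ``the set named $(k,a)$ witnesses $\neg\chi_n$'' is $\Pi^1_2$. Then ``$\chi_n$ fails in $M$'' is a number quantifier followed by a $\Pi^1_2$ formula, and a true instance is the required side sentence.

\subsection{The model}
Let $H_0=\emptyset$, $H_{k+1}=\mathrm{HJ}(H_k)$ and $M=\{X:X\le_TH_k\text{ for some }k\}$.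

\begin{lemma}\label{lem:M}
$M$ is a countable $\beta$-model of $\Pi^1_1\text{-}\mathsf{CA}_0$ with full bar induction. In particular $M\models U$.
\end{lemma}

\begin{proof}
Since $H_k\le_TH_{k+1}$, finitely many elements of $M$ are recursive in a single $H_k$. If $\exists Y\alpha(Y,\vec Z)$ is true with $\vec Z\le_TH_k$, rewrite it as an arithmetical condition on $Y$ and $H_k$; the basis theorem gives a witness $Y\le_TH_{k+1}$. So $M$ is a $\beta$-model. If $\pi$ is $\Pi^1_1$ and $\vec Z\le_TH_k$, then $\{n:M\models\pi(n,\vec Z)\}=\{n:\pi(n,\vec Z)\}$ by Lemma~\ref{lem:beta}; this set is $\Pi^1_1$ in $H_k$, hence recursive in $H_{k+1}$, hence in $M$. If $M\models\mathrm{WO}(R)$, then $R$ is a genuine well-order, so induction along $R$ holds for the set $\{x:M\models\eta(x)\}$, whatever $\eta$ is.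
\end{proof}

\subsection{Failing in $M$}
Let $\Phi_a^Y$ be the $a$-th partial function recursive in the oracle $Y$. The pair $(k,a)$ names the set whose characteristic function is $\Phi_a^{H_k}$. To talk about $H_k$ we describe the sequence $H_0,\dots,H_k$. The clause ``$e\notin Z_{i+1}$ implies $\neg h(e,Z_i)$'' is $\Sigma^1_1$ and sits under a quantifier $\forall e$, so we add a set $V$ that collects the witnesses. Let $P(k,Z,V)$ be the $\Pi^1_1$ formula
\[
Z_0=\emptyset\;\wedge\;\forall i<k\,\forall e\,\Bigl[\bigl(e\in Z_{i+1}\to h(e,Z_i)\bigr)\wedge\bigl(e\notin Z_{i+1}\to\theta(e,Z_i,V_{\langle i,e\rangle})\bigr)\Bigr],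
\]
and let $\gamma(\sigma,a,Y)$ be the $\Pi^1_1$ formula
\[
\Phi_a^Y\text{ is total and }\{0,1\}\text{-valued}\;\wedge\;\forall X\,\bigl(\Phi_a^Y=1_X\to\mathrm{Wit}(\sigma,X)\bigr).
\]
Because $P$ determines $Z_k$, we are free to quantify over $Z$ and $V$ universally:
\[
D(\sigma,k,a):=\forall Z\,\forall V\,\bigl[P(k,Z,V)\to\gamma(\sigma,a,Z_k)\bigr],\qquad F(\chi):=\exists k\,\exists a\,D(\neg\chi,k,a).
\]
The bracket is a disjunction of a $\Sigma^1_1$ and a $\Pi^1_1$ formula, so $D$ is $\Pi^1_2$.

\begin{lemma}\label{lem:F}
For every $\Pi^1_2$ sentence $\chi$ in normal form: $F(\chi)$ is true if and only if $M\models F(\chi)$, if and only if $M\not\models\chi$.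
\end{lemma}

\begin{proof}
Suppose $P(k,Z,V)$ is true. If $e\in Z_{i+1}$ then $h(e,Z_i)$, and if $e\notin Z_{i+1}$ then $V_{\langle i,e\rangle}$ witnesses $\neg h(e,Z_i)$. So $Z_{i+1}=\mathrm{HJ}(Z_i)$, and $Z_i=H_i$ for all $i\le k$ by induction. Conversely, let $Z=\{\langle i,e\rangle:i\le k,\ e\in H_i\}\in M$. By countable choice some $V$ satisfies the arithmetical condition $\forall i<k\,\forall e\,(e\notin Z_{i+1}\to\theta(e,Z_i,V_{\langle i,e\rangle}))$, and since $M$ is a $\beta$-model there is such a $V$ in $M$. For this pair $P(k,Z,V)$ is true.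

Thus $P(k,\cdot,\cdot)$ has true solutions, some of them in $M$, and all have $Z_k=H_k$. As $P$ and $\gamma$ are $\Pi^1_1$, $M$ evaluates them correctly. Hence each of ``$D(\sigma,k,a)$ is true'' and ``$M\models D(\sigma,k,a)$'' is equivalent to the truth of $\gamma(\sigma,a,H_k)$. The elements of $M$ are exactly the sets $X$ with $1_X=\Phi_a^{H_k}$ for some $k,a$. So each of ``$F(\chi)$ is true'' and ``$M\models F(\chi)$'' is equivalent to the existence of $X\in M$ with $\mathrm{Wit}(\neg\chi,X)$ true. Since $\mathrm{Wit}$ is $\Pi^1_1$, this says $M\models\mathrm{Tr}(\neg\chi)$, which by (T1) says $M\not\models\chi$.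
\end{proof}

\subsection{The guard}
By the diagonal lemma take a sentence $E$ with
\[
\mathsf{ACA}_0\vdash E\leftrightarrow\forall n\,\psi(n),\qquad\text{where }\psi(n):=F(\chi_n)\vee G(\chi_n,E).
\]

\begin{lemma}\label{lem:psi}
Every $\psi(\bar n)$ is true.
\end{lemma}

\begin{proof}
Suppose $\psi(\bar n)$ is false. Then $F(\chi_n)$ is false, so $M\models\chi_n$ and $M\not\models F(\chi_n)$ by Lemma~\ref{lem:F}. Also $G(\chi_n,E)$ is a false $\Sigma^1_1$ sentence, so it fails in $M$. Hence $M\models\neg\psi(\bar n)$ and $M\models\neg E$. Now $M$ is a countable $\omega$-model of $U+\chi_n+\neg E$, so $G(\chi_n,E)$ is true, a contradiction.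
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We check that $\psi$ is a guard for $U$; Proposition~\ref{prop:guard} then gives the theorem.

(G1) If $F(\chi_n)$ is true, choose $k,a$ such that $D(\neg\chi_n,\bar k,\bar a)$ is true and let $\varphi_n$ be this $\Pi^1_2$ sentence. Otherwise $G(\chi_n,E)$ is true by Lemma~\ref{lem:psi}, and we let $\varphi_n$ be this $\Sigma^1_1$ sentence. In both cases $\mathsf{ACA}_0\vdash\varphi_n\to\psi(\bar n)$, because $\mathsf{ACA}_0$ computes the code $\chi_n$ from $\bar n$.

(G2) Let $\chi$ be a true $\Pi^1_2$ sentence, in normal form without loss of generality, say $\chi=\chi_j$. Then $M\models\chi$ by Lemma~\ref{lem:beta}, so $F(\chi_j)$ is false by Lemma~\ref{lem:F}, so $G(\chi_j,E)$ is true by Lemma~\ref{lem:psi}. Let $N$ be an $\omega$-model of $U+\chi+\neg E$. Since the numbers of $N$ are standard, $N\not\models\psi(\bar n)$ for some $n\in\omega$. Then $N\not\models\psi(\bar m)$ for each of the infinitely many $m$ with $\chi_m=\chi_n$.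
\end{proof}

\begin{remark}\label{rem:M}
About $U$ the proof uses only that it is a true theory that holds in $M$. The model $M$ violates $\Sigma^1_2\text{-}\mathsf{AC}_0$ at exactly the point exploited above: $M\models\forall k\,\exists X\,P(k,X_0,X_1)$, but a set $Y$ with $\forall k\,P(k,(Y_k)_0,(Y_k)_1)$ computes every $H_k$ and so is not in $M$, as $H_{k+1}\not\le_TH_k$. The existence of such a $Y$ is a true $\Sigma^1_2$ sentence that fails in $M$; since $M$ satisfies $U$ and all true $\Pi^1_2$ sentences, it follows from none of them over $U$. Changing the model cannot help when $U$ contains $\Sigma^1_2\text{-}\mathsf{AC}_0$: by \eqref{eq:AC} applied to its negation, a formula $\exists k\,\delta(n,k)$ with $\delta\in\Pi^1_2$ is then equivalent, in $U$ and in reality, to a $\Pi^1_2$ formula, and such a formula is not a guard.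
\end{remark}

\section{Choice gives an ordinal rank: proof of Theorem~\ref{thm:choice}}\label{sec:choice}

The obstacle to using $\mathsf{RFN}(S)$ in a rank argument is that the soundness of $T$ only certifies its $\Sigma^1_2$ theorems. With choice, $\mathsf{RFN}(S)$ implies a $\Sigma^1_2$ sentence that retains what we need, namely the existence of a $\beta$-model of the $\Sigma^1_2$ theorems of $S$.

Let $\beta(N)$ be the $\Pi^1_1$ formula
\[
\forall i\,\forall j\,\exists l\,(N_l=N_i\oplus N_j)\;\wedge\;\forall e\,\forall i\,\bigl(\exists V\,\theta(e,N_i,V)\to\exists j\,\theta(e,N_i,N_j)\bigr).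
\]
If $\beta(N)$ is true, then $N$ codes a $\beta$-model. Indeed, let $\exists Y\alpha(Y,\vec Z)$ be true and let $N_i$ be the join of the parameters $\vec Z$. By the normal form theorem there is a $\Pi^0_2$ condition on $V=Y\oplus g$ and $N_i$ that is satisfiable and implies $\alpha(Y,\vec Z)$. The second clause of $\beta(N)$ gives a solution $V=N_j$, and applied to the condition ``$Y$ is the even half of $N_j$'' it gives $Y$ itself. We use the theorem that $\Pi^1_1\text{-}\mathsf{CA}_0$ proves that every set belongs to a countable coded $\beta$-model \cite[Theorem VII.2.10]{Simpson}; both clauses of $\beta(N)$ are instances of correctness for a fixed $\Sigma^1_1$ formula, so such a model satisfies $\beta(N)$. For a theory $S$ let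
\[
\mathsf B(S):=\exists N\,\bigl[\beta(N)\wedge\forall\sigma\in\Sigma^1_2\,\bigl(\mathrm{Prov}_S(\sigma)\to N\models\mathrm{Tr}(\sigma)\bigr)\bigr].
\]
As $\mathrm{Tr}$ is one fixed formula, ``$N\models\mathrm{Tr}(\sigma)$'' is arithmetical in $N$, and $\mathsf B(S)$ is $\Sigma^1_2$.

\begin{lemma}\label{lem:B}
$\Sigma^1_2\text{-}\mathsf{AC}_0\vdash\mathsf{RFN}(S)\to\mathsf B(S)$.
\end{lemma}

\begin{proof}
First, $\Sigma^1_2\text{-}\mathsf{AC}_0$ proves $\Pi^1_1$ comprehension. Let $\pi(n)$ be $\forall Y\neg\alpha(n,Y)$ with $\alpha$ arithmetical, possibly with parameters. For each $n$ there is $X$ with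
\[
\bigl(0\in X\wedge\pi(n)\bigr)\vee\bigl(0\notin X\wedge\alpha(n,\{k:k+1\in X\})\bigr),
\]
and this formula is $\Pi^1_1$. Choice gives $Z$ such that each $Z_n$ is such an $X$, and $\{n:0\in Z_n\}=\{n:\pi(n)\}$.

Now reason in $\Sigma^1_2\text{-}\mathsf{AC}_0+\mathsf{RFN}(S)$. For every $\Sigma^1_2$ sentence $\sigma$ there is $X$ with $\mathrm{Prov}_S(\sigma)\to\mathrm{Wit}(\sigma,X)$. Choice gives $Z$ with $\mathrm{Prov}_S(\sigma)\to\mathrm{Wit}(\sigma,Z_\sigma)$ for all such $\sigma$. Take $N$ with $\beta(N)$ and $Z=N_i$ for some $i$. Each column $Z_\sigma$ is some $N_j$, by the second clause of $\beta(N)$. If $\mathrm{Prov}_S(\sigma)$, then $\forall V\neg\theta(i(\sigma),Z_\sigma,V)$ holds, in particular for all $V$ of the form $N_l$; so $N\models\mathrm{Tr}(\sigma)$.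
\end{proof}

For a countable $\beta$-model $N$ let $o(N)=\sup\{\mathrm{otp}(R)+1:R\in N\text{ is a well-order}\}$, where $\mathrm{otp}$ denotes order type.

\begin{lemma}\label{lem:height}
If $N,N'$ are countable $\beta$-models and a code $(N'_i)_{i\in\omega}$ of $N'$ is an element of $N$, then $o(N')<o(N)$.
\end{lemma}

\begin{proof}
The set $I=\{i:N'\models\mathrm{WO}(N'_i)\}$ is arithmetical in the code, so $I\in N$, and $i\in I$ if and only if $N'_i$ is a well-order, because $N'$ is a $\beta$-model. Let $R$ be the sum over $i\in I$, in increasing order of $i$, of the orders $N'_i$ with a top element added. Then $R$ is arithmetical in the code, so $R\in N$; it is a well-order, and $\mathrm{otp}(R)\ge\mathrm{otp}(N'_i)+1$ for all $i\in I$. Hence $o(N')\le\mathrm{otp}(R)<o(N)$.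
\end{proof}

For a $\Sigma^1_2$-sound theory $T$ let $\nu(T)$ be the least value of $o(N)$ over countable $\beta$-models $N$ satisfying all $\Sigma^1_2$ theorems of $T$. Soundness makes this well defined: a countable elementary submodel of $(\omega,\mathcal P(\omega))$ is such an $N$.

\begin{proof}[Proof of Theorem~\ref{thm:choice}]
It suffices to show that $\nu(S)<\nu(T)$ whenever $S,T$ are $\Sigma^1_2$-sound, $T$ extends $\Sigma^1_2\text{-}\mathsf{AC}_0$ and $S\prec T$; a descending sequence of theories would then give a descending sequence of ordinals. Let $\varphi$ be a true $\Pi^1_2$ sentence with $T+\varphi\vdash\mathsf{RFN}(S)$. By Lemma~\ref{lem:B}, $T$ proves the $\Sigma^1_2$ sentence $\neg\varphi\vee\mathsf B(S)$. Let $N$ attain the minimum in the definition of $\nu(T)$; then $N\models\neg\varphi\vee\mathsf B(S)$. By Lemma~\ref{lem:beta}, $N\models\varphi$; this is where the side sentence must be true and $\Pi^1_2$. So $N\models\mathsf B(S)$, witnessed by a code $N'\in N$. The $\Pi^1_1$ statement $\beta(N')$ holds in $N$, hence is true, so $N'$ codes a $\beta$-model. The second conjunct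 of $\mathsf B(S)$ is arithmetical in $N'$, hence true, and by (T1) $N'$ satisfies all $\Sigma^1_2$ theorems of $S$. By Lemma~\ref{lem:height}, $\nu(S)\le o(N')<o(N)=\nu(T)$.
\end{proof}

\section{No $\Sigma^1_1$ set of witnessed sequences: proof of Theorem~\ref{thm:limits}}\label{sec:limits}

Example~\ref{ex:naive} collapsed because ``there is a chain starting from a sound theory'' passes from a chain to its shift, and the first theory can verify this. For a general chain the first theory must be handed a finite description of the shifted chain, and the statement that the description is correct must be $\Pi^1_2$, so that a refutation of it is subject to $\Sigma^1_2$-reflection. An index of a nonempty $\Sigma^1_1$ set of witnessed sequences is such a description.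

A real $X$ codes a sequence of triples $(e^X_n,\varphi^X_n,p^X_n)_{n\in\omega}$ if it is the graph of such a sequence, and $t^\frown X$ denotes $\{\langle0,t\rangle\}\cup\{\langle n+1,v\rangle:\langle n,v\rangle\in X\}$. Let $\mathrm{Good}(X)$ say: $X$ codes a sequence of triples, each $\varphi^X_n$ is a $\Pi^1_2$ sentence, each $p^X_n$ is a proof of $\mathsf{RFN}(\mathrm{Th}(e^X_{n+1}))$ in $\mathrm{Th}(e^X_n)+\varphi^X_n$, and $\forall n\,\mathrm{Tr}_{\Pi^1_2}(\varphi^X_n)$. This is a conjunction of an arithmetical formula and a $\Pi^1_2$ formula under $\forall n$, so it is $\Pi^1_2$; it is true of $X$ exactly when $X$ is a witnessed descending sequence. Let $C_c=\{X:\neg h(c,X)\}$; by (U) these are all the lightface $\Sigma^1_1$ sets of reals. Put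
\[
\Theta(c,e):=\exists X\,(X\in C_c)\;\wedge\;\forall X\,\bigl(X\in C_c\to\mathrm{Good}(X)\wedge e^X_0=e\bigr).
\]
The first conjunct is $\Sigma^1_1$ and the second is $\Pi^1_2$, so $\Theta$ is $\Pi^1_2$. Let
\[
K=\mathsf{ACA}_0+\exists c\,\exists e\,\bigl(\Theta(c,e)\wedge\mathsf{RFN}(\mathrm{Th}(e))\bigr).
\]

\begin{lemma}\label{lem:K}
$K\vdash\mathrm{Con}(K)$.
\end{lemma}

\begin{proof}
Reason in $K$. Fix $c,e$ with $\Theta(c,e)$ and $\mathsf{RFN}(\mathrm{Th}(e))$, and pick $X\in C_c$ with first triple $t=(e,\varphi_0,p_0)$ and second index $e_1$. Other members of $C_c$ may continue differently, so we keep only those that begin like $X$: by (U) there is $c'$ such that $C_{c'}$ is the set of all $X'$ with $t^\frown X'\in C_c$ and $e^{X'}_0=e_1$. The shift of $X$ belongs to $C_{c'}$. If $X'\in C_{c'}$, then $\mathrm{Good}(t^\frown X')$ and hence $\mathrm{Good}(X')$. So $\Theta(c',e_1)$ holds, and $\mathrm{Tr}_{\Pi^1_2}(\varphi_0)$ holds because $\mathrm{Good}(X)$.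

Suppose $K$ is inconsistent. Then $\mathsf{ACA}_0$ proves $\forall c\,\forall e\,(\Theta(c,e)\to\neg\mathsf{RFN}(\mathrm{Th}(e)))$, so $\mathrm{Th}(e)$ proves $\Theta(\dot c',\dot e_1)\to\neg\mathsf{RFN}(\mathrm{Th}(\dot e_1))$. From $p_0$, $\mathrm{Th}(e)$ proves $\varphi_0\to\mathsf{RFN}(\mathrm{Th}(\dot e_1))$, and by (T2), which is needed because $\varphi_0$ is only a number quantified inside $K$, it proves $\varphi_0\leftrightarrow\mathrm{Tr}_{\Pi^1_2}(\dot\varphi_0)$. Therefore $\mathrm{Th}(e)$ proves $\tau(\dot\varphi_0,\dot c',\dot e_1)$ for the fixed $\Sigma^1_2$ formula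
\[
\tau(u,v,w):=\neg\mathrm{Tr}_{\Pi^1_2}(u)\vee\neg\Theta(v,w).
\]
Lemma~\ref{lem:param} gives $\neg\mathrm{Tr}_{\Pi^1_2}(\varphi_0)\vee\neg\Theta(c',e_1)$, contradicting the first paragraph.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:limits}]
By Lemma~\ref{lem:K} and the second incompleteness theorem, the true theory $\mathsf{ACA}_0$ refutes $\exists c\,\exists e\,(\Theta(c,e)\wedge\mathsf{RFN}(\mathrm{Th}(e)))$, so this sentence is false. A set as in the main assertion would be some $C_c$ with $\Theta(c,e)$ and $\mathsf{RFN}(\mathrm{Th}(e))$ true.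

(a) Let $(e_n,\varphi_n)_n$ be a hyperarithmetic sequence as described, with $T_n=\mathrm{Th}(e_n)$, and let $p_n$ be the least proof of $\mathsf{RFN}(T_{n+1})$ in $T_n+\varphi_n$. The resulting witnessed descending sequence $X$ is arithmetical in the given sequence, hence hyperarithmetic. If $\eta_+$ and $\eta_-$ are $\Sigma^1_1$ definitions of $X$ and of its complement, then $Y=X$ if and only if $\forall n\,[(n\in Y\to\eta_+(n))\wedge(n\notin Y\to\eta_-(n))]$. Since \eqref{eq:AC} is true, this defines a $\Sigma^1_1$ set. So $\{X\}$ contradicts the main assertion.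

(b) Suppose $\mathrm{Th}(e_n)$ are $\Sigma^1_2$-sound and $\varphi_n$ are true $\Sigma^1_1$ sentences with $\mathrm{Th}(e_n)+\varphi_n\vdash\mathsf{RFN}(\mathrm{Th}(e_{n+1}))$. Let $C$ be the set of all $X$ coding triples such that $e^X_0=e_0$, each $p^X_n$ is a proof as required, and each $\varphi^X_n$ is a true $\Sigma^1_1$ sentence, written as a $\Pi^1_2$ sentence with a dummy quantifier. Truth of a $\Sigma^1_1$ sentence $\varphi$ is expressed by $\exists V\,\theta(j(\varphi),\emptyset,V)$ for a primitive recursive $j$, and ``all $\varphi_n^X$ are true'' is equivalent to $\exists V\,\forall n\,\theta(j(\varphi^X_n),\emptyset,V_n)$ by the true principle \eqref{eq:AC}. So $C$ is $\Sigma^1_1$. It is nonempty, its members are witnessed descending sequences with first index $e_0$, and $\mathrm{Th}(e_0)$ is $\Sigma^1_2$-sound. This contradicts the main assertion.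
\end{proof}

\begin{remark}
The hypothesis that the set is $\Sigma^1_1$ is needed for the first conjunct of $\Theta$: for a $\Pi^1_1$ set, nonemptiness is $\Sigma^1_2$. The main assertion is false for $\Pi^1_1$ sets, since the witnessed descending sequences with true $\Pi^1_1$ side sentences and a fixed first index form a $\Pi^1_1$ set, which is nonempty when the index is that of the theory $T_0$ of Theorem~\ref{thm:pi11}. By (a), the side sentences for the recursive sequence of Theorem~\ref{thm:main} cannot be chosen hyperarithmetically.
\end{remark}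

\section{$\Pi^1_1$ side sentences: proof of Theorem~\ref{thm:pi11}}\label{sec:pi11}

In Section~\ref{sec:guard} the sequence of theories was recursive and a different model refuted each false $\Sigma^1_2$ sentence. Now we use one $\beta$-model for all theories and hide the descending sequence from it.

\begin{lemma}\label{lem:hidden}
Let $M^*$ be a $\beta$-model and $\rho(y,x)$ a formula such that no sequence $(z_n)$ definable over $M^*$ without parameters satisfies $M^*\models\rho(\bar z_{n+1},\bar z_n)$ for all $n$. Then the theories $T_x$ attached to $\mathsf{ACA}_0$ and $\rho$ are $\Sigma^1_2$-sound and true.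
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:chain}(b), $M^*\models T_x$ for all $x$. A $\Sigma^1_2$ theorem of $T_x$ holds in $M^*$, so it is true by Lemma~\ref{lem:beta}. Lemma~\ref{lem:chain}(c) gives truth.
\end{proof}

We shall let $\rho$ be the immediate extension relation of a tree $Q\subseteq\omega^{<\omega}$ that has a path but none definable over $M^*$. A $\Sigma^1_1$ tree cannot work, in line with Theorem~\ref{thm:limits}(b): its nodes that extend to a path form a $\Sigma^1_1$ set, so its leftmost path is definable over every $\beta$-model. For a $\Pi^1_1$ tree, extendibility is a $\Sigma^1_2$ property, about which a $\beta$-model can be wrong. Two ingredients are needed: a $\beta$-model with few definable sets, and a $\Pi^1_1$ tree with only complicated paths.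

Fix a uniformly recursive sequence $(B_e)$ of trees on $\omega$ such that $\mathcal O=\{e:B_e\text{ has no path}\}$ is $\Pi^1_1$-complete under many-one reducibility; the normal form theorem applied to $\neg h(e,\emptyset)$ provides one.

\subsection{A small $\beta$-model}
Every $\beta$-model defines $\mathcal O$, and hence every set arithmetical in $\mathcal O$. The next lemma gives a $\beta$-model that defines nothing else. A \emph{$\Pi^0_1$ class} in $(\omega^\omega)^j$ is the solution set of a $\Pi^0_1$ condition without parameters; it is closed. For a $j$-tuple $\vec s$ of strings, $[\vec s\,]$ is the set of tuples of functions that extend $\vec s$ coordinatewise.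

\begin{lemma}\label{lem:small}
There is a sequence $(X_i)_{i\in\omega}$ in $\omega^\omega$, recursive in $\mathcal O$, such that $M^*=\{Z:1_Z=X_i\text{ for some }i\}$ is a $\beta$-model. Every set of numbers definable over $M^*$ without parameters is arithmetical in $\mathcal O$.
\end{lemma}

\begin{proof}
Applying the basis theorem repeatedly would cost one hyperjump per step, as in Section~\ref{sec:guard}. Instead we build all $X_i$ simultaneously by finite approximations and record each promise of a witness in a $\Pi^0_1$ class, so that every question asked is parameter-free. Emptiness of a $\Pi^0_1$ class is a $\Pi^1_1$ property of its index, so $\mathcal O$ decides it.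

Let $\mathcal P^m_e\subseteq(\omega^\omega)^{m+1}$, $e\in\omega$, enumerate the $\Pi^0_1$ classes, and list all pairs $(e,m)$ recursively as $(e_j,m_j)_{j\in\omega}$ with $m_j\le j$. We construct $\Pi^0_1$ classes $\mathcal K_j\subseteq(\omega^\omega)^j$ and $j$-tuples of strings $\vec s^{\,j}$ with $\mathcal K_j\cap[\vec s^{\,j}]\ne\emptyset$, starting with the one-point space $\mathcal K_0=(\omega^\omega)^0$. At stage $j$ let
\[
\mathcal K^+=\bigl\{(f_0,\dots,f_{j-1},g):\vec f\in\mathcal K_j,\ (f_0,\dots,f_{m_j-1},g)\in\mathcal P^{m_j}_{e_j}\bigr\}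
\]
and ask whether $\mathcal K^+$ has a member with $\vec f\in[\vec s^{\,j}]$. If yes, put $\mathcal K_{j+1}=\mathcal K^+$; if no, put $\mathcal K_{j+1}=\mathcal K_j\times\omega^\omega$. Let $\vec s^{\,j+1}$ be the least tuple extending $(\vec s^{\,j},\emptyset)$, with all entries of length at least $j+1$, such that $\mathcal K_{j+1}\cap[\vec s^{\,j+1}]\ne\emptyset$. Put $X_i=\bigcup_{j>i}s^j_i$. The construction is recursive in $\mathcal O$.

For $j'\ge j$, the class $\mathcal K_{j'}$ projects into $\mathcal K_j$, so $\mathcal K_j$ has a member that agrees with $(X_0,\dots,X_{j-1})$ up to length $j'$. As $\mathcal K_j$ is closed, $(X_0,\dots,X_{j-1})\in\mathcal K_j\cap[\vec s^{\,j}]$. If the answer at stage $j$ was yes, then $(X_0,\dots,X_j)\in\mathcal K^+$, so $g=X_j$ satisfies $(X_0,\dots,X_{m_j-1},g)\in\mathcal P^{m_j}_{e_j}$. If it was no, then no $g$ satisfies this. Therefore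
\begin{equation}\label{eq:star}
\text{if some $g$ has }(X_0,\dots,X_{m-1},g)\in\mathcal P^m_e,\text{ then some $g=X_j$ does.}
\end{equation}

By \eqref{eq:star} for the class $\{1_\emptyset\}$, $M^*\neq\emptyset$. Let $\exists Y\alpha(Y,\vec Z)$ be true with $\alpha$ arithmetical and $\vec Z\in M^*$, and choose $m$ so that the functions $1_{Z}$ of the parameters occur among $X_0,\dots,X_{m-1}$. By the normal form theorem there is a satisfiable $\Pi^0_1$ condition on $g$ and $X_0,\dots,X_{m-1}$ whose solutions are of the form $g(2n)=1_Y(n)$, $g(2n+1)=g'(n)$ with $\alpha(Y,\vec Z)$ and $g'$ a Skolem function. By \eqref{eq:star} some $X_j$ is a solution. By \eqref{eq:star} with $m=j+1$ for the condition $\forall n\,(g(n)=X_j(2n))$, the function $1_Y$ is some $X_{j'}$. So $Y\in M^*$, and $M^*$ is a $\beta$-model. Finally, a set quantifier over $M^*$ is a number quantifier over those $i$ for which $X_i$ is $\{0,1\}$-valued, so truth in $M^*$ of a fixed formula is arithmetical in $(X_i)_i$, and hence in $\mathcal O$.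
\end{proof}

\subsection{A $\Pi^1_1$ tree whose paths compute $\mathcal O^{(\omega)}$}
A path will list a guess for $\mathcal O$, evidence that the guess is right, and all finite jumps of the guess. Evidence for $e\notin\mathcal O$ is a path through $B_e$, which can be listed; evidence for $e\in\mathcal O$ cannot be listed, and this is the $\Pi^1_1$ part of the definition of the tree. Jumps are pinned down by listing halting times.

For $u\in\omega^\omega$ put $u_k(e)=u(\langle k,e\rangle)$ and $[u]_k=\{e:u_k(e)>0\}$. Consider the condition
\begin{enumerate}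
\item[(J)] for all $k,e,t$: if $u_{k+1}(e)=t+1$, then $\Phi_e^{[u]_k}(e)$ halts within $t$ steps; if $u_{k+1}(e)=0$, then $\Phi_e^{[u]_k}(e)$ does not halt within $t$ steps.
\end{enumerate}
It is $\Pi^0_1$ in $u$. If it holds, then $[u]_{k+1}=([u]_k)'$ for all $k$, so $[u]_k=([u]_0)^{(k)}$ and $u$ computes $([u]_0)^{(\omega)}$.

Decompose $f\in\omega^\omega$ as $(u,(g_e)_e)$ by $f(2m)=u(m)$ and $f(2\langle e,n\rangle+1)=g_e(n)$. The condition ``(J) holds for $u$, and $g_e$ is a path through $B_e$ whenever $u_0(e)=0$'' is $\Pi^0_1$ in $f$; let $J$ be a recursive tree whose paths are exactly its solutions. Since $u_0(e)=f(2\langle0,e\rangle)$, we define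
\[
s\in Q\iff s\in J\wedge\forall e\,\bigl(2\langle0,e\rangle<|s|\wedge s(2\langle0,e\rangle)>0\to B_e\text{ has no path}\bigr).
\]
This is a $\Pi^1_1$ formula, and $Q$ is closed under initial segments.

\begin{lemma}\label{lem:Q}
No path of $Q$ is arithmetical in $\mathcal O$, and $Q$ has a path recursive in $\mathcal O^{(\omega)}$.
\end{lemma}

\begin{proof}
Let $f=(u,(g_e)_e)$ be a path of $Q$. If $u_0(e)>0$, then $e\in\mathcal O$ by the second clause. If $u_0(e)=0$, then $g_e$ is a path through $B_e$, so $e\notin\mathcal O$. Hence $[u]_0=\mathcal O$ and $f$ computes $\mathcal O^{(\omega)}$. If $f$ were arithmetical in $\mathcal O$, say $f\le_T\mathcal O^{(k)}$, then $\mathcal O^{(k+1)}\le_T\mathcal O^{(k)}$, which is false.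

For existence let $u_0=1_{\mathcal O}$, and let $u_{k+1}(e)$ be $t+1$ if $\Phi_e^{\mathcal O^{(k)}}(e)$ halts in exactly $t$ steps and $0$ if it diverges; $u_k$ is recursive in $\mathcal O^{(k)}$, uniformly in $k$. For $e\notin\mathcal O$ let $g_e$ be the leftmost path of $B_e$, and for $e\in\mathcal O$ let $g_e$ be constantly $0$. Whether a node of $B_e$ extends to a path is a $\Sigma^1_1$ question, so $(g_e)_e$ is recursive in $\mathcal O$. The resulting $f$ is a path of $J$ whose initial segments satisfy the second clause, and $f\le_T\mathcal O^{(\omega)}$.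
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pi11}]
Let $\rho(y,x)$ be the $\Pi^1_1$ formula ``$x,y$ code strings, $y=x^\frown\langle m\rangle$ for some $m$, and $y\in Q$'', and let $M^*$ be as in Lemma~\ref{lem:small}. Suppose $(z_n)$ is definable over $M^*$ without parameters and $M^*\models\rho(\bar z_{n+1},\bar z_n)$ for all $n$. As $\rho$ is $\Pi^1_1$, each $\rho(\bar z_{n+1},\bar z_n)$ is true, so $\bigcup_nz_n$ is a path of $Q$; it is recursive in $(z_n)$, hence arithmetical in $\mathcal O$ by Lemma~\ref{lem:small}. This contradicts Lemma~\ref{lem:Q}. By Lemma~\ref{lem:hidden}, the theories $\mathsf{ACA}_0+A(\bar x)$ attached to $\mathsf{ACA}_0$ and $\rho$ are $\Sigma^1_2$-sound and true.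

Let $f\le_T\mathcal O^{(\omega)}$ be a path of $Q$ and let $x_n$ be the code of $f{\restriction}n$. Put $A_n=A(\bar x_n)$, $T_n=\mathsf{ACA}_0+A_n$ and $\varphi_n=\rho(\bar x_{n+1},\bar x_n)$. Each $\varphi_n$ is a true $\Pi^1_1$ sentence, $T_n+\varphi_n\vdash\mathsf{RFN}(T_{n+1})$ by Lemma~\ref{lem:chain}(a), and $(T_n,\varphi_n)_n$ is recursive in $f$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jeon}
Hanul Jeon, \emph{The behavior of higher proof theory I: Case $\Sigma^1_2$}, arXiv:2406.03801 (2024).

\bibitem{Simpson}
Simpson, \emph{Subsystems of Second Order Arithmetic}.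

\end{thebibliography}
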